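\title{The covariance of directed paths in a randomly oriented $G(n,m)$ changes sign at least three times}

\begin{abstract}
Choose a graph uniformly among all graphs with $n$ labeled vertices and $m$ edges, and orient each edge by a fair coin. For three distinct vertices $s,a,b$, let $\operatorname{Cov}_m$ be the covariance of the events ``there is a directed path from $a$ to $s$'' and ``there is a directed path from $s$ to $b$''. A conjecture from a paper of Alm, Janson and Linusson says that for each $n\ge5$ the sequence $(\operatorname{Cov}_m)_m$ changes sign exactly once. We show that for all large $n$ it changes sign at least three times, with pattern $-,+,-,+$. We also find the asymptotics of $\operatorname{Cov}_m$ for $m\sim xn$, $0<x<1$, and for $m\sim p\binom n2$, $0<p<1$. These place one sign change near $m=0.630\,n$ and another near $m=0.7993\binom n2$.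
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $n\ge3$ and $N=\binom n2$. For $0\le m\le N$ let $G(n,m)$ be a graph chosen uniformly among all graphs with $m$ edges on a fixed set $V$ of $n$ labeled vertices. Orient each edge in one of its two directions with probability $1/2$ each, independently of the other edges and of the graph, and call the result $\vec G(n,m)$. Probabilities $\mathbb P_m$ refer to both sources of randomness together (the annealed model). Fix three distinct vertices $s,a,b$ and consider the events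
\[
A=\{\text{there is a directed path from $a$ to $s$}\},\qquad B=\{\text{there is a directed path from $s$ to $b$}\}.
\]
We study the sign of
\[
\operatorname{Cov}_m=\mathbb P_m(A\cap B)-\mathbb P_m(A)\,\mathbb P_m(B),
\]
which is also the covariance of the complementary events $\bar A$ and $\bar B$.

The sign is not forced by monotonicity. Both events are favored by the presence of arcs, and a path that serves $A$ may also serve $B$; but an edge at $s$ points either into $s$, which helps $A$, or out of $s$, which helps $B$, and with only $m$ edges available an edge spent on one event is not spent on the other. The two ends of the range are easy to describe. For $m=0$ both events are impossible and $\operatorname{Cov}_0=0$. For $m=1$ the event $A$ requires that the only arc be $as$, the event $B$ requires that it be $sb$, and so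
\begin{equation}\label{eq:m1}
\operatorname{Cov}_1=-\frac1{(2N)^2}<0 .
\end{equation}
For $m=N$, a random orientation of the complete graph $K_n$, it is known that the two events are negatively correlated for $n=3$, independent for $n=4$, and positively correlated for $n\ge5$. Thus for $n\ge5$ the sequence $(\operatorname{Cov}_m)_{0\le m\le N}$, with its zero terms deleted, starts negative and ends positive, so the number of its sign changes is odd. The simplest guess is that this number is one, and this is the conjecture posed in \cite{AJL}: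
\begin{quote}
\emph{for every fixed $n\ge5$, the sequence $(\operatorname{Cov}_m)_{0\le m\le N}$ has exactly one sign change, terms equal to zero being ignored.}
\end{quote}
The conjecture is false.

\begin{theorem}\label{thm:main}
There is $n_0$ such that for every $n\ge n_0$ there are integers $1<m_+\le 2n<m_-<N$ with
\[
\operatorname{Cov}_1<0,\qquad \operatorname{Cov}_{m_+}>0,\qquad \operatorname{Cov}_{m_-}<0,\qquad \operatorname{Cov}_N>0 .
\]
In particular, for $n\ge n_0$ the sequence $(\operatorname{Cov}_m)_{0\le m\le N}$ has at least three sign changes.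
\end{theorem}

Our second result gives the size of the covariance in a sparse and in a dense range. For $0<x<1$ and $0<p<1$ put
\[
f(x)=\frac{x^3}{(1-x)^5}-\frac{x}{(1-x)^4}-\frac{x^2}{(1-x)^2}+x^2,\qquad q=1-\frac p2,\qquad \kappa(p)=\frac{p(1-p)}{2q^2}.
\]

\begin{theorem}\label{thm:asym}
\begin{itemize}
\item[(i)] If $m/n\to x\in(0,1)$, then $n^3\operatorname{Cov}_m\to f(x)$.
\item[(ii)] There is $\varepsilon_0>0$ such that $\operatorname{Cov}_m<0$ for all $n\ge3$ and $1\le m\le\varepsilon_0n$.
\item[(iii)] If $m/N\to p\in(0,1)$, then with $q_n=1-\frac m{2N}$,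
\[
q_n^{-(2n-2)}\operatorname{Cov}_m\to e^{-\kappa(p)}\Big(\frac3q\,e^{-\kappa(p)}-4\Big).
\]
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:signs}
The function $f$ has a unique zero $x_*\approx0.630$ in $(0,1)$, and the equation $\frac3qe^{-\kappa(p)}=4$ has a unique root $p_c\approx0.7993$ in $(0,1)$. For every small $\varepsilon>0$ and all $n\ge n(\varepsilon)$,
\[
\operatorname{Cov}_m\ \begin{cases}<0,&1\le m\le(x_*-\varepsilon)n,\\ >0,&(x_*+\varepsilon)n\le m\le(1-\varepsilon)n,\\ <0,&\varepsilon N\le m\le(p_c-\varepsilon)N,\\ >0,&(p_c+\varepsilon)N\le m\le(1-\varepsilon)N,\ \text{and } m=N.\end{cases}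
\]
\end{corollary}

So there is a sign change at $m\sim x_*n$, one somewhere between $(1-\varepsilon)n$ and $\varepsilon N$, and one at $m\sim p_cN$. We do not determine the least possible $n_0$, and we do not claim that the number of sign changes is exactly three.

Section~\ref{sec:why} explains where the four signs come from. The proofs first treat the model with independent pairs, sparse in Section~\ref{sec:sparse} and dense in Section~\ref{sec:dense}. An averaging identity then gives Theorem~\ref{thm:main} in Section~\ref{sec:pivotal}. Sections~\ref{sec:fixedsparse}--\ref{sec:roots}, which are not needed for Theorem~\ref{thm:main}, pass from averages over $m$ to a single value of $m$ and prove Theorem~\ref{thm:asym} and Corollary~\ref{cor:signs}.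

\section{Where the signs come from}\label{sec:why}

\subsection*{Two models and an averaging identity}
An \emph{oriented graph} has no loops and at most one arc on each pair of vertices; in particular it has no directed cycle of length $2$. A \emph{path} is a simple directed path, its \emph{length} $|P|$ is its number of arcs, and $(t)_k=t(t-1)\cdots(t-k+1)$. Put
\[
h(m)=\mathbb P_m(A),\qquad J(m)=\mathbb P_m(A\cap B).
\]
Reversing all arcs and exchanging the labels $a$ and $b$ preserves the law of $\vec G(n,m)$ and exchanges $A$ with $B$. Hence $\mathbb P_m(B)=h(m)$ and $\operatorname{Cov}_m=J(m)-h(m)^2$.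

For $0\le p\le1$ let $\vec G(n,p)$ be the random oriented graph in which, independently for different pairs $\{u,v\}$, the arc $uv$ is present with probability $y=p/2$, the arc $vu$ with probability $y$, and neither with probability $1-2y$. We call this the \emph{binomial model} and write $\mathbb P_{(p)}$ for its law and $\operatorname{Cov}_{(p)}$ for the covariance of $A$ and $B$ in it. The number $M$ of arcs has law $\operatorname{Bin}(N,p)$, and conditionally on $M=m$ the graph has the law of $\vec G(n,m)$. Therefore $\mathbb P_{(p)}(A\cap B)=\mathbb E J(M)$ and $\mathbb P_{(p)}(A)=\mathbb P_{(p)}(B)=\mathbb E h(M)$. Adding and subtracting $\mathbb E[h(M)^2]$ gives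
\begin{equation}\label{eq:average}
\operatorname{Cov}_{(p)}=\mathbb E[\operatorname{Cov}_M]+\operatorname{Var}h(M).
\end{equation}
The last term is the positive correlation created by the fluctuation of the number of arcs. A negative value of $\operatorname{Cov}_{(p)}$ thus passes to some $\operatorname{Cov}_m$ for free, while a positive value passes only if it exceeds $\operatorname{Var}h(M)$.

\begin{example}\label{ex:triangle}
Let $n=3$. In $\vec G(3,p)$ the event $A$ holds if $as$ is present, or if $as$ is absent and $ab,bs$ are present, so $\mathbb P_{(p)}(A)=y+(1-y)y^2$. If $as$ is present, then $sa$ is not, and $B$ requires $sb$. If $as$ is absent and $ab,bs$ are present, then $sb$ is not, and $B$ requires $sa$. So $\mathbb P_{(p)}(A\cap B)=y^2+y^3$ and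
\[
\operatorname{Cov}_{(p)}=y^2+y^3-(y+y^2-y^3)^2=-y^3+y^4+2y^5-y^6 .
\]
At $y=1/2$ this is $\operatorname{Cov}_3=-1/64$. The leading term is $-y^3=y^3-2y^3$, and both parts have a meaning. The paths $a\,b\,s$ and $s\,a\,b$ \emph{share} the arc $ab$, so together they cost $y^3$ and not $y^4$. The paths $a\,s$ and $s\,a\,b$ use the pair $\{a,s\}$ in \emph{opposite} directions, so they exclude each other, where independence would give them $y^3$; the same holds for $a\,b\,s$ and $s\,b$. A third effect appears only when $m$ is fixed, and \eqref{eq:m1} shows it in pure form: the paths $a\,s$ and $s\,b$ \emph{compete} for the available edges.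
\end{example}

\subsection*{The sparse range: three effects}
The following computation is a guide to the formula for $f$; the proofs do not use it. Let $m\approx xn$ with $x<1$, so that each arc has probability about $x/n$. There are about $n^{k-1}$ possible paths of length $k$ from $a$ to $s$, so the expected number of present ones is about $\frac1n\sum_{k\ge1}x^k$. Paths are rare, and one is tempted to replace the indicators of $A$ and $B$ by the numbers of present paths. The covariance becomes a sum, over pairs of paths $P$ from $a$ to $s$ and $Q$ from $s$ to $b$, of $\mathbb P(P,Q\text{ present})-\mathbb P(P\text{ present})\mathbb P(Q\text{ present})$. Three families of pairs contribute terms of order $n^{-3}$.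

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,every node/.style={circle,draw,inner sep=1pt,minimum size=5.5mm}]
\node (a) at (0,1.4) {$a$}; \node (u) at (1.4,1.4) {$u$}; \node (v) at (3,1.4) {$v$}; \node (b) at (4.4,1.4) {$b$}; \node (s) at (2.2,0) {$s$};
\draw[->,dashed] (a)--(u); \draw[->,thick] (u)--(v); \draw[->,dashed] (v)--(b); \draw[->,thick] (v)--(s); \draw[->,thick] (s)--(u);
\node (a2) at (6.6,1.4) {$a$}; \node (c) at (8,1.4) {$c$}; \node (b2) at (9.4,1.4) {$b$}; \node (s2) at (8,0) {$s$};
\draw[->,dashed] (a2)--(c); \draw[->,dashed] (c)--(b2); \draw[->] (c) to[bend left] (s2); \draw[->] (s2) to[bend left] (c);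
\end{tikzpicture}
\caption{Two ways in which a path $P$ from $a$ to $s$ and a path $Q$ from $s$ to $b$ interact. Left: $P$ runs through $a,u,v,s$ and $Q$ through $s,u,v,b$, sharing the segment from $u$ to $v$. Right: $P$ ends with the arc $cs$ and $Q$ begins with the arc $sc$, so they exclude each other. Dashed arrows are paths of length $\ge0$, thick arrows are paths of length $\ge1$, thin arrows are single arcs.}\label{fig:configs}
\end{figure}

\emph{Sharing} (Figure~\ref{fig:configs}, left). If the five segments have total length $e$, the union has $e$ arcs and $e$ vertices, three of which are $a,b,s$. So there are about $n^{e-3}$ copies, each present with probability about $(x/n)^e$. Three segments have length at least $1$ and two have length at least $0$, which gives $+\frac{x^3}{(1-x)^5}n^{-3}$.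

\emph{Opposition} (Figure~\ref{fig:configs}, right). If the dashed segments have lengths $i,j\ge0$, not both zero since $a\ne b$, there are about $n^{i+j-1}$ copies, each contributing about $-(x/n)^{i+j+2}$. This gives $-\big(\frac{x^2}{(1-x)^2}-x^2\big)n^{-3}$.

\emph{Competition}. Paths of lengths $k,l$ that use no common pair are independent in the binomial model, but in $\vec G(n,m)$ their joint probability is smaller than the product by a factor of about $1-kl/m$ (see \eqref{eq:ratio}). This gives $-\frac1{m}\big(\frac1n\sum_kkx^k\big)^2\approx-\frac{x}{(1-x)^4}n^{-3}$.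

The sum of the three terms is $f(x)n^{-3}$. For small $x$ competition is the only term of first order in $x$, and $f<0$. As $x\uparrow1$ sharing has the pole of highest order, and $f>0$. This is the first sign change. The computation is not a proof: $h(m)$ differs from the expected number of paths by a relative error of order $1/n$, so the corresponding error in $h(m)^2$, which has order $n^{-2}$, may be as large as the answer. Section~\ref{sec:sparse} avoids this by starting from an exact formula for the covariance.

\subsection*{The dense range: three against four}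
Now let $p$ be fixed and $q=1-p/2$, the probability that a given arc is absent. The events $\bar A$ and $\bar B$ are rare. The cheapest ways to block all paths from $a$ to $s$ are that $a$ has no out-arc or that $s$ has no in-arc, each of probability $q^{n-1}$; likewise for $\bar B$ with $s$ and $b$. So $\mathbb P(\bar A)\mathbb P(\bar B)\approx4q^{2n-2}$, one term for each combination of causes. In $\bar A\cap\bar B$ three of the four combinations save one arc. If $a$ has no out-arc and $b$ no in-arc, the arc $ab$ is forbidden by both conditions but paid for once. If $a$ has no out-arc, then $s$ may keep an arc to $a$, since it leads nowhere. Symmetrically, if $b$ has no in-arc, then $s$ may keep an arc from $b$. Each of these costs $q^{2n-3}$. The fourth combination asks that $s$ have neither in-arcs nor out-arcs, and costs $(1-p)^{n-1}$, which is exponentially smaller than $q^{2n-2}$ because $1-p<q^2$. Hence $\operatorname{Cov}_{(p)}\approx q^{2n-2}(3/q-4)$: negative for $p<1/2$, positive for $p>1/2$. A negative value after the positive one found above, and a positive value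 at $p=1$, give two more sign changes.

\section{Counting tools}\label{sec:tools}

\subsection*{Sets of arcs}
In $\vec G(n,m)$, $k$ given arcs on distinct pairs are all present with probability
\[
\pi_k=2^{-k}\frac{(m)_k}{(N)_k}\qquad(\pi_k=0\text{ for }k>m).
\]
We measure density by one parameter $z$: put $z=\frac m{n-1}$ in $\vec G(n,m)$ and $z=ny$ in $\vec G(n,p)$, so that in both models a given arc has probability $z/n$. For disjoint sets of arcs $\Gamma$ and $E$, in both models,
\begin{equation}\label{eq:first}
\mathbb P(\Gamma\cup E\text{ present})\le\mathbb P(\Gamma\text{ present})\,(z/n)^{|E|}.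
\end{equation}
Indeed, the left side is $0$ if $\Gamma\cup E$ contains both arcs of a pair. Otherwise equality holds in the binomial model, and in $\vec G(n,m)$ we have $\pi_{k+l}\le\pi_k(z/n)^l$ because $\frac{m-i}{N-i}\le\frac mN$. We use \eqref{eq:first} mostly in the following form: if a configuration of a given shape has $e$ arcs and $\nu$ vertices that are not prescribed, the expected number of its present copies is at most $n^{\nu-e}z^e$.

\subsection*{Ears}
Lower bounds require that a present path be the only one of its kind. The obstruction is always the same object. Let $\Gamma$ be an oriented graph on a subset of the vertices; isolated vertices are allowed. An \emph{ear} on $\Gamma$ is a path of length at least $1$ between two distinct vertices of $\Gamma$ whose interior vertices lie outside $\Gamma$ and whose arcs are not in $\Gamma$.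

\begin{lemma}\label{lem:ear}
\begin{itemize}
\item[(i)] Let $\Gamma$ be a subgraph of an oriented graph $G$, and let $\Pi$ be a path in $G$ with both ends in $V(\Gamma)$ and with some arc not in $\Gamma$. Then $G$ contains an ear on $\Gamma$.
\item[(ii)] If $\Gamma$ is a single arc of $G$, every ear on $\Gamma$ contained in $G$ has length at least $2$.
\item[(iii)] If \eqref{eq:first} holds with $z<1$ on at most $n$ vertices, then
\[
\mathbb P(\Gamma\text{ and some ear on }\Gamma\text{ present})\le\mathbb P(\Gamma\text{ present})\,\frac{|V(\Gamma)|^2}{n}\,\frac z{1-z}.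
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) The tail of the first arc of $\Pi$ not in $\Gamma$ lies in $V(\Gamma)$. Follow $\Pi$ from there to its next vertex in $V(\Gamma)$, which exists because $\Pi$ ends in $V(\Gamma)$. The first arc of this segment is not in $\Gamma$, and every later arc has its tail outside $V(\Gamma)$. (ii) An ear of length $1$ would be the reverse of the arc $\Gamma$, which $G$ does not contain. (iii) There are at most $|V(\Gamma)|^2n^{l-1}$ ears of length $l$; apply \eqref{eq:first} and sum $n^{l-1}(z/n)^l$ over $l\ge1$.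
\end{proof}

Thus each ear costs a factor $1/n$, as long as $z$ stays away from $1$. This, and the convergence of geometric series in $z$, is where the hypothesis $x<1$ enters all sparse estimates.

\subsection*{Standard facts}
\emph{Cayley's forest formula.} The number of forests on $k$ labeled vertices that consist of $\ell$ trees containing one each of $\ell$ given roots is $\ell k^{k-\ell-1}$; for $\ell=1$ this is $k^{k-2}$.

\emph{The Borel--Tanner law} (Otter, Dwass). For $0<x<1$ let $T_\ell$ be the total progeny, ancestors included, of a Galton--Watson process with $\ell$ ancestors and Poisson$(x)$ offspring, and let $T=T_1$. Then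
\[
\mathbb P(T_\ell=k)=\frac\ell k\,e^{-xk}\frac{(xk)^{k-\ell}}{(k-\ell)!}\quad(k\ge\ell),\qquad \mathbb ET_\ell=\frac\ell{1-x},\qquad\operatorname{Var}T=\frac x{(1-x)^3},
\]
and hence $\mathbb ET^2=\frac{x}{(1-x)^3}+\frac1{(1-x)^2}=\frac1{(1-x)^3}$.

\emph{Chernoff's bound.} If $M$ is binomial with mean $\mu$ and $0\le t\le\mu$, then
\begin{equation}\label{eq:chernoff}
\mathbb P(|M-\mu|\ge t)\le2e^{-t^2/(3\mu)} .
\end{equation}

\emph{Fatou's lemma for series.} If $c_{n,k}\ge0$ and $c_{n,k}\to c_k$ for each $k$, then $\liminf_n\sum_kc_{n,k}\ge\sum_kc_k$.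

\section{The sparse binomial model}\label{sec:sparse}

In this section $x_n\to x\in(0,1)$, $y=x_n/n$, $p=2y$, and all probabilities refer to $\vec G(n,p)$, so that $z=x_n$.

\begin{proposition}\label{prop:sparse}
$\displaystyle n^3\operatorname{Cov}_{(p)}\to F(x):=\frac{x^3}{(1-x)^5}-\frac{x^2}{(1-x)^2}+x^2$.
\end{proposition}

Every limit in the proof is obtained in the same way. A count of configurations with \eqref{eq:first} gives an upper bound; a limit for configurations of fixed size, together with Fatou's lemma, gives a lower bound; and the two agree.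

\subsection*{An exact formula}
We first remove the vertices $a$ and $b$. Let $I$ be the set of vertices from which $s$ can be reached and $D$ the set of vertices that can be reached from $s$, both containing $s$. Put $S=I\cap D$, $w=|I|$, $\sigma=|S|$. If $u\in S\setminus\{s\}$, a shortest path from $s$ to $u$ and a shortest path back lie in $S$, and they cannot be the arcs $su$ and $us$; so $\sigma\ne2$. The number of ordered pairs $(a',b')$ of distinct vertices other than $s$ with $a'\in I$, $b'\in D$ is $(w-1)(|D|-1)-(\sigma-1)$. The vertices other than $s$ are exchangeable, so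
\[
\mathbb P(A\cap B)=\frac{\mathbb E[(w-1)(|D|-1)-(\sigma-1)]}{(n-1)(n-2)},\qquad\mathbb P(A)=\frac{\mathbb E(w-1)}{n-1}=\mathbb P(B)=\frac{\mathbb E(|D|-1)}{n-1}.
\]
Since $\frac{n-2}{n-1}=1-\frac1{n-1}$, we obtain
\begin{equation}\label{eq:exact}
(n-1)(n-2)\operatorname{Cov}_{(p)}=\operatorname{Cov}(w,|D|)-\mathbb E(\sigma-1)+\frac{(\mathbb E(w-1))^2}{n-1}.
\end{equation}
The terms of order $n^{-2}$ in $\operatorname{Cov}_{(p)}$ have canceled exactly, and each term on the right will turn out to have order $1/n$.

\subsection*{Conditioning on $I$}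
The hard term is $\operatorname{Cov}(w,|D|)$: a covariance of order $1/n$ between variables of order $1$. We expose $I$ and the arcs inside it. What remains is again a product measure, in which the conditional mean of $|D|$ depends only on $w$ and $\sigma$.

Let $W\ni s$ with $|W|=k$, and let $H$ be an oriented graph on $W$ in which every vertex reaches $s$. A path to $s$ has all its vertices in $I$, so $\{I=W,\ G[W]=H\}$ is the event that $G[W]=H$ and there is no arc from $V\setminus W$ to $W$. Its probability is
\begin{equation}\label{eq:condprob}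
y^{e(H)}(1-2y)^{\binom k2-e(H)}(1-y)^{k(n-k)} .
\end{equation}
Given this event, the pairs inside $V\setminus W$ keep their law, and the arcs $uv$ with $u\in W$, $v\notin W$ are present independently with probability
\[
y'=\frac y{1-y},\qquad ny'\to x .
\]
No path re-enters $W$ after leaving it. So $S=D\cap W$ is determined by $H$, and $D\setminus W$ consists of the vertices reached from $S$ by one arc leaving $W$ followed by arcs outside $W$.

This leads to an auxiliary model. For $1\le\ell\le j\le n$ let $\vec G_{j,\ell}$ have $\ell$ \emph{sources} and $n-j$ \emph{outside vertices}; pairs of outside vertices carry arcs as in $\vec G(n,p)$, each source sends an arc to each outside vertex independently with probability $y'$, and there are no arcs into sources. Inequality \eqref{eq:first} holds in $\vec G_{j,\ell}$ with $z=ny'$, and we take $n$ so large that $ny'$ is bounded away from $1$. Let $r(j,\ell)$ be the expected number of outside vertices reached from the sources. Then $\mathbb E\big[|D|\,\big|\,I,G[I]\big]=\sigma+r(w,\sigma)$. We separate the typical case $\sigma=1$ from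 the effect of cycles through $s$:
\[
\psi(j)=1+r(j,1),\qquad\delta(j,\ell)=\ell-1+r(j,\ell)-r(j,1),\qquad\sigma+r(w,\sigma)=\psi(w)+\delta(w,\sigma).
\]
Writing $\delta=\delta(w,\sigma)$, which vanishes when $\sigma=1$, we get
\begin{equation}\label{eq:split}
\operatorname{Cov}(w,|D|)=\operatorname{Cov}(w,\psi(w))+\mathbb E[w\delta]-\mathbb Ew\,\mathbb E\delta .
\end{equation}
The first term is negative: a large $I$ leaves fewer vertices for $D$. The rest is the positive effect of cycles through $s$, which enlarge both sets. We need the joint law of $(w,\sigma)$ and the behavior of $\psi$ and $\delta$.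

\subsection*{The law of $w$ and $\sigma$}

\begin{lemma}\label{lem:w}
For fixed $k\ge1$ and for fixed $k\ge\ell\ge3$, respectively,
\begin{equation}\label{eq:local}
\mathbb P(w=k)\to\mathbb P(T=k),\qquad n\,\mathbb P(w=k,\sigma=\ell)\to x^\ell\,\mathbb P(T_\ell=k).
\end{equation}
Moreover $\mathbb Ew\to\frac1{1-x}$ and $\operatorname{Var}w\to\frac x{(1-x)^3}$.
\end{lemma}

\begin{proof}
Fix $k$. There are $\binom{n-1}{k-1}$ sets $W$ and boundedly many graphs $H$ on each. By \eqref{eq:condprob}, a graph $H$ with $e$ arcs, summed over $W$, contributes $(1+o(1))\,n^{k-1-e}\frac{x^e}{(k-1)!}e^{-xk}$.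

Every vertex of $H$ other than $s$ has an out-arc, so $e\ge k-1$, with equality exactly for the $k^{k-2}$ trees directed toward $s$. Hence $\mathbb P(w=k)\to\frac{x^{k-1}}{(k-1)!}k^{k-2}e^{-xk}=\mathbb P(T=k)$.

If $\sigma=\ell\ge3$, then $s$ has an out-arc in $H$ too, so $e\ge k$, and only $e=k$ contributes to the limit of $n\mathbb P(w=k,\sigma=\ell)$. Then all out-degrees equal $1$. Following the unique out-arcs from any vertex leads to $s$, so $H$ has exactly one cycle, it passes through $s$, and its vertex set is $S$. There are $(k-1)_{\ell-1}$ choices for a cycle of length $\ell$ through $s$ and $\ell k^{k-\ell-1}$ forests directed toward its vertices. Therefore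
\[
n\,\mathbb P(w=k,\sigma=\ell)\to e^{-xk}\frac{x^k}{(k-1)!}\,(k-1)_{\ell-1}\,\ell k^{k-\ell-1}=x^\ell\cdot\frac\ell k\,e^{-xk}\frac{(xk)^{k-\ell}}{(k-\ell)!}.
\]

For the moments, Fatou's lemma gives $\liminf\mathbb Ew\ge\mathbb ET$ and $\liminf\mathbb Ew^2\ge\mathbb ET^2$. Counting paths that end at $s$ gives $\mathbb Ew\le\sum_{k\ge0}x_n^k=(1-x_n)^{-1}$. For $u,v\in I$ take a path $\Pi$ from $u$ to $s$, and a path from $v$ to $s$ stopped at its first vertex $c$ on $\Pi$. The segments from $u$ to $c$, from $v$ to $c$ and from $c$ to $s$, of lengths $i,j,k\ge0$, form a tree with $i+j+k$ arcs and $i+j+k$ vertices other than $s$, and this tree with its segments determines $(u,v)$. So $\mathbb Ew^2\le\sum_{i,j,k\ge0}x_n^{i+j+k}=(1-x_n)^{-3}$. These bounds converge to $\mathbb ET$ and $\mathbb ET^2$.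
\end{proof}

\begin{lemma}\label{lem:cycles}
$\displaystyle n\,\mathbb E(\sigma-1)\to\sum_{\ell\ge3}(\ell-1)x^\ell$ \ and \ $\displaystyle\limsup n\,\mathbb E[w(\sigma-1)]\le\frac1{1-x}\sum_{\ell\ge3}\ell(\ell-1)x^\ell$.
\end{lemma}

\begin{proof}
The lower bound in the first claim follows from \eqref{eq:local} and Fatou's lemma, since $\sum_k\mathbb P(T_\ell=k)=1$. For the upper bounds, the difficulty is that a vertex $u\in S\setminus\{s\}$ need not lie on a cycle through $s$. We show that otherwise there is an extra ear. Take present paths $\Pi_1$ from $s$ to $u$ and $\Pi_2$ from $u$ to $s$, and let $v$ be the first vertex of $\Pi_2$ after $u$ that lies on $\Pi_1$. Say $v$ is at distance $i\ge0$ from $s$ along $\Pi_1$, that $|\Pi_1|=i+j$ with $j\ge1$, and that the segment of $\Pi_2$ from $u$ to $v$ has length $k\ge1$. Let $L$ be the union of $\Pi_1$ and this segment. The arcs of the segment are not in $\Pi_1$, because their tails are $u$ or lie outside $\Pi_1$. So $L$ has $i+j+k$ arcs and $i+j+k$ vertices, one of which is $s$.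

If $i=0$, then $\Gamma:=L$ is a cycle through $s$ and $u$, of length $\ell=j+k\ge3$. The expected number of pairs $(\Gamma,u)$ of this kind is at most $\frac1n\sum_{\ell\ge3}(\ell-1)x_n^\ell$.

If $i\ge1$, then $L$ has no arc into $s$. The part of $\Pi_2$ from its last vertex in $V(L)\setminus\{s\}$ to $s$ is therefore an ear on $L$, of some length $l\ge1$; let $\Gamma$ be $L$ together with this ear. The expected number of pairs $(\Gamma,u)$ of this kind is at most
\[
\sum_{i,j,k,l\ge1}(i+j+k)\,n^{(i+j+k-1)+(l-1)}y^{i+j+k+l}=n^{-2}\sum_{i,j,k,l\ge1}(i+j+k)\,x_n^{i+j+k+l}=O(n^{-2}).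
\]
This proves the first claim.

The variable $w(\sigma-1)$ counts pairs $(u,v')$ with $u\in S\setminus\{s\}$ and $v'\in I$. Take $\Gamma$ as above, and stop a present path from $v'$ to $s$ at its first vertex in $\Gamma$. If the stopped path has length $t\ge0$, it adds $t$ arcs, and there are at most $|V(\Gamma)|n^t$ choices for it, $v'$ included. So each term in the two sums above acquires a factor at most $|V(\Gamma)|\sum_{t\ge0}x_n^t=|V(\Gamma)|/(1-x_n)$. For cycles $|V(\Gamma)|=\ell$. In the second sum $|V(\Gamma)|\le i+j+k+l$, and it remains $O(n^{-2})$.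
\end{proof}

\subsection*{The functions $\psi$ and $\delta$}

\begin{lemma}\label{lem:forward}
Let $\beta_n=1+\frac{ny'}{1-x_n}$ and $K_n=\frac{y'}{(1-x_n)^2}$, so that $\beta_n\to\frac1{1-x}$ and $nK_n\to\frac x{(1-x)^2}$.
\begin{itemize}
\item[(i)] $0\le\delta(j,\ell)\le\beta_n(\ell-1)$ for $1\le\ell\le j\le n$, and $\delta(j,\ell)\to\frac{\ell-1}{1-x}$ for fixed $j,\ell$.
\item[(ii)] $0\le\psi(j)-\psi(j+1)\le K_n$ for $1\le j<n$, and $n(\psi(j)-\psi(j+1))\to\frac x{(1-x)^2}$ for fixed $j$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The expected number of paths of positive length from one source is at most $\sum_{t\ge1}n^ty'y^{t-1}=\beta_n-1$. Adding a source enlarges the reached set, by at most the number of paths from that source. This gives the two inequalities, and also $r(j,\ell)\le\ell(\beta_n-1)$. It remains to show $\liminf r(j,\ell)\ge\frac{\ell x}{1-x}$, for then $r(j,\ell)\to\frac{\ell x}{1-x}$ and $\delta(j,\ell)\to(\ell-1)(1+\frac x{1-x})$.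

Let $\Pi$ be a path of length $t\ge1$ from a source, and let $\Gamma$ be $\Pi$ together with all sources as vertices. Suppose $\Pi$ is present and $\Gamma$ has no ear. By Lemma~\ref{lem:ear}(i), a present path from a source to the endpoint of $\Pi$ uses only arcs of $\Pi$, so it is $\Pi$. Thus $r(j,\ell)$ is at least the expected number of such $\Pi$, since they have distinct endpoints. There are $\ell(n-j)_t$ paths of length $t$, so Lemma~\ref{lem:ear}(iii) gives, for fixed $t_0$,
\[
r(j,\ell)\ge\sum_{t\le t_0}\ell(n-j)_t\,y'y^{t-1}\big(1-O(1/n)\big)\to\ell\sum_{t=1}^{t_0}x^t .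
\]
Let $t_0\to\infty$.

(ii) Deleting one outside vertex $v$ from $\vec G_{j,1}$ gives $\vec G_{j+1,1}$, so $\psi(j)-\psi(j+1)$ is the expected number of reached vertices that are lost, $v$ included. Each lost vertex is the endpoint of a present path from the source through $v$. A path of length $t$ has $t$ possible positions for $v$ and at most $n^{t-1}$ choices for its other outside vertices, so the expectation is at most $\sum_{t\ge1}tn^{t-1}y'y^{t-1}=K_n$. Conversely, if such a path is present and has no ear, it is the only path from the source to its endpoint, and the endpoint is lost. Hence for fixed $j$ and $t_0$,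
\[
n(\psi(j)-\psi(j+1))\ge n\sum_{t\le t_0}t\,(n-j-1)_{t-1}\,y'y^{t-1}\big(1-O(1/n)\big)\to\sum_{t=1}^{t_0}tx^t ,
\]
and $\sum_{t\ge1}tx^t=\frac x{(1-x)^2}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sparse}]
\emph{The term $\operatorname{Cov}(w,\psi(w))$.} Let $\hat w$ be an independent copy of $w$. Since $\psi$ is nonincreasing,
\[
-n\operatorname{Cov}(w,\psi(w))=\tfrac12\,\mathbb E\big[n\,|w-\hat w|\,|\psi(w)-\psi(\hat w)|\big].
\]
By Lemma~\ref{lem:forward}(ii) the right side is at most $\frac12nK_n\mathbb E(w-\hat w)^2=nK_n\operatorname{Var}w$. For fixed $j,j'$ we have $n|j-j'||\psi(j)-\psi(j')|\to\frac x{(1-x)^2}(j-j')^2$, so by \eqref{eq:local} and Fatou's lemma the lower limit is at least $\frac x{(1-x)^2}\operatorname{Var}T$. With Lemma~\ref{lem:w},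
\[
n\operatorname{Cov}(w,\psi(w))\to-\frac x{(1-x)^2}\cdot\frac x{(1-x)^3}=-\frac{x^2}{(1-x)^5}.
\]

\emph{The terms with $\delta$.} We claim
\[
n\,\mathbb E\delta\to\frac1{1-x}\sum_{\ell\ge3}(\ell-1)x^\ell,\qquad n\,\mathbb E[w\delta]\to\frac1{(1-x)^2}\sum_{\ell\ge3}\ell(\ell-1)x^\ell .
\]
The upper bounds follow from $\delta\le\beta_n(\sigma-1)$ and Lemma~\ref{lem:cycles}. The lower bounds follow from Fatou's lemma applied to the sums over $k\ge\ell\ge3$ of $n\mathbb P(w=k,\sigma=\ell)\delta(k,\ell)$, without and with the factor $k$, using \eqref{eq:local}, Lemma~\ref{lem:forward}(i) and $\mathbb ET_\ell=\frac\ell{1-x}$. Since $\mathbb Ew\to\frac1{1-x}$ and $\sum_{i\ge1}i^2x^i=\frac{x(1+x)}{(1-x)^3}$,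
\[
n\big(\mathbb E[w\delta]-\mathbb Ew\,\mathbb E\delta\big)\to\frac1{(1-x)^2}\sum_{\ell\ge3}(\ell-1)^2x^\ell=\frac{x^2(1+x)}{(1-x)^5}-\frac{x^2}{(1-x)^2}.
\]

\emph{The other two terms of \eqref{eq:exact}.} By Lemma~\ref{lem:cycles}, $n\mathbb E(\sigma-1)\to\frac{x^2}{(1-x)^2}-x^2$. By Lemma~\ref{lem:w}, $\frac n{n-1}(\mathbb E(w-1))^2\to\frac{x^2}{(1-x)^2}$.

Inserting these limits into \eqref{eq:split} and \eqref{eq:exact},
\[
n^3\operatorname{Cov}_{(p)}\to-\frac{x^2}{(1-x)^5}+\frac{x^2(1+x)}{(1-x)^5}-\frac{x^2}{(1-x)^2}-\Big(\frac{x^2}{(1-x)^2}-x^2\Big)+\frac{x^2}{(1-x)^2}=F(x).\qedhere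
\]
\end{proof}

\begin{remark}
The absence of $2$-cycles enters through the lower limit $\ell\ge3$ of the sums. Terms with $\ell=2$ would add $\frac{x^2}{(1-x)^2}-x^2$ to the result and leave $\frac{x^3}{(1-x)^5}$. So the negative part of $F$ consists exactly of the missing $2$-cycles, in agreement with the right half of Figure~\ref{fig:configs}. The expansion $F(x)=-x^3+O(x^4)$ agrees with Example~\ref{ex:triangle}.
\end{remark}

\section{The dense binomial model}\label{sec:dense}

We now prove that the cheap causes of $\bar A$ and $\bar A\cap\bar B$ found in Section~\ref{sec:why} are the only relevant ones. Define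
\begin{align*}
A_1&=\{a\text{ has no out-arc}\},\qquad A_2=\{s\text{ has no in-arc}\},\\
E_1&=\{a\text{ has no out-arc, }b\text{ has no in-arc}\},\\
E_2&=\{a\text{ has no out-arc, }s\text{ has no out-arc except possibly }sa\},\\
E_3&=\{b\text{ has no in-arc, }s\text{ has no in-arc except possibly }bs\}.
\end{align*}
Then $A_i\subset\bar A$ and $E_i\subset\bar A\cap\bar B$; on $E_2$, for instance, $s$ reaches at most $s$ and $a$. Each $A_i$ forbids $n-1$ arcs on distinct pairs. Each of $A_1\cap A_2$, $E_1$, $E_2$, $E_3$ forbids $2n-3$ arcs on distinct pairs: in $A_1\cap A_2$ the arc $as$ and in $E_1$ the arc $ab$ is forbidden twice, and in $E_2,E_3$ the count is $(n-1)+(n-2)$.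

\begin{lemma}\label{lem:dense}
Fix $p_0\in(0,1]$. There is $c>0$ such that, uniformly for $p\in[p_0,1]$ and with $q=1-p/2$, in $\vec G(n,p)$:
\begin{itemize}
\item[(i)] $\mathbb P\big(\bar A\setminus(A_1\cup A_2)\big)+\mathbb P(A_1\cap A_2)=O(n^2q^{2n})$;
\item[(ii)] $\mathbb P\big((\bar A\cap\bar B)\setminus(E_1\cup E_2\cup E_3)\big)+\sum_{i<j}\mathbb P(E_i\cap E_j)=O(e^{-cn}q^{2n})$.
\end{itemize}
\end{lemma}

\begin{proof}
We use $\frac12\le q\le1-\frac{p_0}2$, so that bounded powers of $q$ are harmless and $n^Cq^{n/2}$ is exponentially small. The probability that a pair carries no arc is $q_2=1-p=q^2-\frac{p^2}4\le q^2(1-\frac{p_0^2}4)$.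

(i) We have $\mathbb P(A_1\cap A_2)=q^{2n-3}$. On $\bar A\setminus(A_1\cup A_2)$ let $W$ be the set of vertices reached from $a$. It contains $a$ and an out-neighbor of $a$, it contains neither $s$ nor an in-neighbor of $s$, and no arc leaves it. So the probability is at most $\sum_{j=2}^{n-2}\binom njq^{j(n-j)}\le2\sum_{2\le j\le n/2}n^jq^{j(n-j)}$. The terms $j=2,3,4$ are $O(n^2q^{2n})$. For $5\le j\le n/2$ use $j(n-j)\ge jn/2$; the sum of these terms is $O((nq^{n/2})^5)=O(q^{2n})$.

(ii) For $i\ne j$, the event $E_i\cap E_j$ implies that $a$ has no out-arc and $b$ has no in-arc, and it forbids an arc on every pair $\{s,v\}$ with $v\notin\{a,b\}$. This specifies an absent arc on each of $(2n-3)+(n-3)$ pairs, so $\mathbb P(E_i\cap E_j)\le q^{3n-6}$.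

For the main term we look at the cuts that $\bar A\cap\bar B$ creates. With $I,D$ as in Section~\ref{sec:sparse}, partition $V$ into four classes, some possibly empty:
\[
S=I\cap D,\qquad I^\circ=I\setminus D,\qquad D^\circ=D\setminus I,\qquad O=V\setminus(I\cup D).
\]
On $\bar A\cap\bar B$ we have $s\in S$, $a\in D^\circ\cup O$, $b\in I^\circ\cup O$. No arc leaves $D$ and no arc enters $I$. So there are no arcs of the types
\[
S\to I^\circ,\quad D^\circ\to S,\quad D^\circ\to I^\circ,\quad O\to I^\circ,\quad D^\circ\to O,\quad S\to O,\quad O\to S .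
\]
Every pair of vertices in different classes (a \emph{cross pair}) thus has a specified absent arc, and pairs between $S$ and $O$ have both arcs absent. A given partition therefore has probability at most $q$ to the number of cross pairs, and for each pair between $S$ and $O$ the factor $q$ may be replaced by $q_2$. Let the largest class have size $n-j$, and let $n\ge5$.

\emph{Case $j>n/2$.} Every vertex has more than $n/2$ vertices in other classes, so there are at least $n^2/4$ cross pairs. The total probability is at most $4^nq^{n^2/4}$.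

\emph{Case $3\le j\le n/2$.} There are at most $4\binom nj3^j\le4(3n)^j$ partitions, each with at least $j(n-j)$ cross pairs. The terms $3\le j\le6$ give $O(n^6q^{3n})$. The terms $j\ge7$ give $O((3nq^{n/2})^7)$.

\emph{Case $j\le2$, $S$ largest.} Since $a,b\notin S$, we have $V\setminus S=\{a,b\}$. If $D^\circ=\{a\}$ and $I^\circ=\{b\}$, the absent types $D^\circ\to S$, $D^\circ\to I^\circ$, $S\to I^\circ$ say that $E_1$ holds. In each of the other three partitions $O\ne\emptyset$, and the probability is at most $q_2^{n-2}q^{n-2}\le q^{3n-6}$.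

\emph{Case $j\le2$, $I^\circ$ largest.} Since $s,a\notin I^\circ$, we have $V\setminus I^\circ=\{s,a\}$ and $S=\{s\}$. Then $D\subseteq\{s,a\}$, so $s$ has no out-arc except possibly $sa$. Also $I=V\setminus\{a\}$ and no arc enters $I$, so $a$ has no out-arc. Thus $E_2$ holds.

\emph{Case $j\le2$, $D^\circ$ largest.} Reversing all arcs and exchanging $a$ with $b$ turns this into the previous case, so $E_3$ holds.

\emph{Case $j\le2$, $O$ largest.} If $j=1$, then $S=\{s\}$, and this partition has probability at most $q_2^{n-1}\le(1-\frac{p_0^2}4)^{n-1}q^{2n-2}$. If $j=2$, there are at most $3n$ partitions, each of probability at most $q_2^{n-2}q^{n-2}\le q^{3n-6}$.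

All bounds outside $E_1\cup E_2\cup E_3$ are $O(e^{-cn}q^{2n})$.
\end{proof}

\begin{proposition}\label{prop:dense}
For fixed $p\in(0,1]$, $\ \operatorname{Cov}_{(p)}=q^{2n-2}\big(\frac3q-4+o(1)\big)$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:dense}, $\mathbb P(\bar A\cap\bar B)=3q^{2n-3}+o(q^{2n})$ and $\mathbb P(\bar A)=\mathbb P(\bar B)=2q^{n-1}+O(n^2q^{2n})$, so that $\mathbb P(\bar A)\mathbb P(\bar B)=4q^{2n-2}+O(n^2q^{3n})$.
\end{proof}

For $p=1$ we have $M=N$ and $q=\frac12$, so $\operatorname{Cov}_N=\operatorname{Cov}_{(1)}=(2+o(1))4^{-(n-1)}$. This recovers, for large $n$, the positive correlation in $K_n$ quoted in Section~\ref{sec:intro}, and large $n$ is all we need.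

\section{Pivotal arcs and the proof of Theorem~\ref{thm:main}}\label{sec:pivotal}

To use \eqref{eq:average} in the sparse range we must know $\operatorname{Var}h(M)$. Since $M$ fluctuates by order $\sqrt n$, this amounts to knowing the increments of $h$, and increments are counted by pivotal arcs.

An event is \emph{increasing} if it is preserved when arcs are added; $A$ and $A\cap B$ are increasing. A present arc is \emph{pivotal} for an increasing event $E$ if $E$ holds and fails after that arc is deleted. The graph $\vec G(n,m)$ is uniform among oriented graphs with $m$ arcs, and each oriented graph with $m-1$ arcs has the same number $2(N-m+1)$ of one-arc extensions. So deleting a uniformly chosen arc from $\vec G(n,m)$ gives $\vec G(n,m-1)$, and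
\begin{equation}\label{eq:russo}
\mathbb P_m(E)-\mathbb P_{m-1}(E)=\frac1m\,\mathbb E_m[\text{number of arcs pivotal for }E].
\end{equation}
If a present subgraph $\Gamma$ satisfies $E$ by itself, every pivotal arc lies in $\Gamma$.

Fix $0<\varepsilon<x'<1$. In Lemmas~\ref{lem:h} and~\ref{lem:J} we consider $\varepsilon n\le m\le x'n$ and large $n$; then $z=\frac m{n-1}$ is bounded away from $0$ and $1$, and constants depend only on $\varepsilon,x'$. Put $g(z)=\frac z{1-z}=\sum_{k\ge1}z^k$, so that $zg'(z)=\sum_{k\ge1}kz^k$ and $g'(z)=(1-z)^{-2}$.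

We need one lower bound. Let $\Gamma$ be a path of length $k$. From $\prod(1-a_i)\ge1-\sum a_i$ for $a_i\in[0,1]$ we get $\pi_k\ge(z/n)^k(1-k^2/m)$ and $(n-i)_{k+1-i}\ge n^{k+1-i}(1-k^2/n)$ for $i=2,3$ and $k\ge i-1$; both bounds are trivial when $k>m$, respectively $k>n$. Together with Lemma~\ref{lem:ear}(iii), there is a constant $C$ with
\begin{equation}\label{eq:noear}
(n-i)_{k+1-i}\;\mathbb P_m(\Gamma\text{ present without ear})\ge n^{1-i}z^k\Big(1-\frac{Ck^2}n\Big)\qquad(i=2,3).
\end{equation}
(Take $Ck^2/n$ to be at least the sum of the three relative losses. If the right side is positive, each loss lies in $[0,1]$; otherwise there is nothing to prove.) Here $(n-i)_{k+1-i}$ is the number of paths of length $k$ with $i$ prescribed vertices at prescribed positions.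

\begin{lemma}\label{lem:h}
Uniformly for $\varepsilon n\le m\le x'n$,
\[
h(m)-h(m-1)=n^{-2}g'(z)+O(n^{-3}),\qquad h(m),\,h(m-1)=n^{-1}g(z)+O(n^{-2}).
\]
\end{lemma}

\begin{proof}
Let $U$ be the number of arcs pivotal for $A$, and let $P$ range over paths from $a$ to $s$. Since $U\le|P|$ for every present $P$, and $U=0$ if none is present, $\mathbb E_mU\le\sum_kk\,n^{k-1}(z/n)^k=n^{-1}zg'(z)$. If $P$ is present without ear, it is the only path from $a$ to $s$ by Lemma~\ref{lem:ear}(i); so all its arcs are pivotal, and these events are disjoint for different $P$. By \eqref{eq:noear} with $i=2$, $\mathbb E_mU\ge n^{-1}\sum_kkz^k(1-Ck^2/n)=n^{-1}zg'(z)-O(n^{-2})$. Divide by $m=z(n-1)$ and use \eqref{eq:russo}. The same two bounds without the weight $k$ give $h(m)$, and then $h(m-1)=h(m)-O(n^{-2})$.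
\end{proof}

\begin{lemma}\label{lem:var}
Let $x_n\to x\in(0,1)$, $p=2x_n/n$ and $M\sim\operatorname{Bin}(N,p)$. Then
\[
n^3\operatorname{Var}h(M)\to\frac x{(1-x)^4},\qquad n^3\,\mathbb E[\operatorname{Cov}_M]\to f(x).
\]
\end{lemma}

\begin{proof}
Let $\mu=\mathbb EM=x_n(n-1)$, $m_0=\lceil\mu\rceil$, $\gamma=g'(x)$, and define $\eta$ by $h(M)-h(m_0)=\gamma n^{-2}(M-m_0)+\eta$. Take $\varepsilon<x<x'$. For $|m-m_0|\le n^{2/3}$ we have $\frac m{n-1}\to x$ uniformly, so Lemma~\ref{lem:h} gives $|\eta|\le o(n^{-2})|M-m_0|$ on the event $|M-m_0|\le n^{2/3}$. The complementary event has probability $e^{-\Omega(n^{1/3})}$ by \eqref{eq:chernoff}, and $|\eta|\le1+\gamma$ always. As $\mathbb E(M-m_0)^2\le\mu+1$, we get $\mathbb E\eta^2=o(n^{-3})$. The standard deviation is a seminorm, so $\sqrt{\operatorname{Var}h(M)}=\gamma n^{-2}\sqrt{\operatorname{Var}M}+o(n^{-3/2})$, where $\operatorname{Var}M=\mu(1-p)\sim xn$. This is the first claim. The second follows from \eqref{eq:average}, Proposition~\ref{prop:sparse} and $f(x)=F(x)-\frac x{(1-x)^4}$.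
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $\operatorname{Cov}_1<0$ by \eqref{eq:m1}, and $\operatorname{Cov}_N>0$ for large $n$ by Proposition~\ref{prop:dense}. We use $|\operatorname{Cov}_m|\le1$.

Take $p=\frac3{2n}$, that is $x=\frac34$. Then $f(\frac34)=432-192-9+\frac9{16}>231$, so $\mathbb E[\operatorname{Cov}_M]\ge231n^{-3}$ for large $n$ by Lemma~\ref{lem:var}. If $\operatorname{Cov}_m\le0$ for all $m\le2n$, then $\mathbb E[\operatorname{Cov}_M]\le\mathbb P(M>2n)\le2e^{-\mu/3}$ with $\mu=\frac34(n-1)$, by \eqref{eq:chernoff} with $t=\mu$. This is impossible for large $n$. So $\operatorname{Cov}_{m_+}>0$ for some $m_+\le2n$, and $m_+>1$ because $\operatorname{Cov}_0=0$ and $\operatorname{Cov}_1<0$.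

Take $p=\frac14$, so $q=\frac78$ and $\frac3q-4=-\frac47$. By \eqref{eq:average} and Proposition~\ref{prop:dense}, $\mathbb E[\operatorname{Cov}_M]\le\operatorname{Cov}_{(p)}\le-\frac12q^{2n}$ for large $n$. If $\operatorname{Cov}_m\ge0$ for all $m>2n$, then $\mathbb E[\operatorname{Cov}_M]\ge-\mathbb P(M\le2n)\ge-2e^{-N/48}$ for large $n$, by \eqref{eq:chernoff} with $\mu=N/4$ and $t=\mu/2$. This is again impossible for large $n$. So $\operatorname{Cov}_{m_-}<0$ for some $m_->2n$, and $m_-<N$ because $\operatorname{Cov}_N>0$.
\end{proof}

\section{A fixed number of edges: the sparse range}\label{sec:fixedsparse}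

Lemma~\ref{lem:var} gives the average of $\operatorname{Cov}_m$ over a window of width about $\sqrt n$. To get single values we show that $\operatorname{Cov}_m$ hardly moves inside the window. Each of $J$ and $h^2$ has increments of order $n^{-3}$, which over $\sqrt n$ steps would swamp the answer; the point is that their leading terms cancel. Both parts of this section need a bound on the chance that the two paths meet.

\begin{lemma}\label{lem:overlap}
Let $z_0<1$. There is $C=C(z_0)$ such that for all $n\ge3$ and all $m$ with $z=\frac m{n-1}\le z_0$, the event $\mathcal O$ that some present paths $P$ from $a$ to $s$ and $Q$ from $s$ to $b$ share a vertex other than $s$ satisfies $\mathbb P_m(\mathcal O)\le Cz^3n^{-3}$.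
\end{lemma}

\begin{proof}
The paths $P$ and $Q$ may meet many times, so we keep only the first and the last part of $Q$. Let $c$ be the first vertex of $Q$ after $s$ that lies on $P$, and let $Z$ be the segment of $Q$ from $s$ to $c$. It is an ear on $P$, since $P$ has no arc out of $s$. Let $Y$ be the segment of $Q$ from its last vertex in $V(P\cup Z)$ to $b$. Let $k,l\ge1$ and $t\ge0$ be the lengths of $P,Z,Y$. The union has $k+l+t$ arcs, $|V(P\cup Z)|=k+l$, and $k+l\ge3$ by Lemma~\ref{lem:ear}(ii).

If $t\ge1$, there are at most $k+1$ positions for $c$, at most $k+l$ positions for the start of $Y$, and $(k-1)+(l-1)+(t-1)$ unprescribed vertices. If $t=0$, then $b$ is one of the $k+l-2$ vertices of $P\cup Z$ other than $a,s$; there are at most $(k+1)(k+l)$ choices for the positions of $c$ and $b$, and $k+l-3$ unprescribed vertices. In both cases the number of arcs exceeds the number of unprescribed vertices by $3$, so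
\[
\mathbb P_m(\mathcal O)\le n^{-3}\sum_{k+l\ge3}(k+1)(k+l)z^{k+l}\sum_{t\ge0}z^t\le Cz^3n^{-3}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:J}
Uniformly for $\varepsilon n\le m\le x'n$,
\[
J(m)-J(m-1)=2n^{-3}g(z)g'(z)+O(n^{-4}\log n),\qquad|\operatorname{Cov}_m-\operatorname{Cov}_{m-1}|=O(n^{-4}\log n).
\]
\end{lemma}

\begin{proof}
Let $U_2$ be the number of arcs pivotal for $A\cap B$. Call $(P,Q)$ a \emph{disjoint pair} if $P$ is a path from $a$ to $s$, $Q$ is a path from $s$ to $b$, and they share only $s$. Then $\Gamma=P\cup Q$ is a path from $a$ to $b$ through $s$, and there are $(n-3)_{k+l-2}$ disjoint pairs with lengths $k,l$. Put $\Sigma=\sum_{k,l\ge1}(k+l)z^{k+l}=2zg(z)g'(z)$.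

\emph{Lower bound.} If $\Gamma$ is present without ear, then by Lemma~\ref{lem:ear}(i) every present path from $a$ to $s$ or from $s$ to $b$ lies in $\Gamma$, so it is $P$ or $Q$. Hence all $k+l$ arcs are pivotal, and these events are disjoint for different pairs. By \eqref{eq:noear} with $i=3$, $\mathbb E_mU_2\ge n^{-2}\Sigma-O(n^{-3})$.

\emph{Upper bound.} If a disjoint pair is present, $U_2$ is at most its number of arcs; this contributes at most $\sum_{k,l}(k+l)n^{k+l-2}(z/n)^{k+l}=n^{-2}\Sigma$. Otherwise either $U_2=0$, or $\mathcal O$ holds and $U_2\le|P|+|Q|\le2n$ for some present paths $P,Q$. The factor $2n$ is too large to be combined with Lemma~\ref{lem:overlap}, but long paths are unlikely. Let $z\le z_0<1$ and $L=\lceil5\log n/\log(1/z_0)\rceil$. A path of length $L$ is present somewhere with probability at most $n^{L+1}(z/n)^L\le n^{-4}$, and if there is none then $|P|+|Q|\le2L$. So this case contributes at most $2L\,\mathbb P_m(\mathcal O)+2n\cdot n^{-4}=O(n^{-3}\log n)$.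

Dividing by $m=z(n-1)$ and using \eqref{eq:russo} gives the first claim. By Lemma~\ref{lem:h},
\[
h(m)^2-h(m-1)^2=\big(n^{-2}g'(z)+O(n^{-3})\big)\big(2n^{-1}g(z)+O(n^{-2})\big)=2n^{-3}g(z)g'(z)+O(n^{-4}),
\]
and the second claim follows by subtraction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asym}(i)]
Choose $\varepsilon<x<x'$ and $p=m/N$, so that $x_n=np/2=\frac m{n-1}\to x$ and $M\sim\operatorname{Bin}(N,p)$ has mean $m$. On the event $\varepsilon n\le M\le x'n$, Lemma~\ref{lem:J} gives $|\operatorname{Cov}_M-\operatorname{Cov}_m|=O(n^{-4}\log n)|M-m|$. The complement has probability $e^{-\Omega(n)}$ by \eqref{eq:chernoff}. Since $\mathbb E|M-m|\le\sqrt m$, we get $\mathbb E[\operatorname{Cov}_M]=\operatorname{Cov}_m+O(n^{-7/2}\log n)$, and Lemma~\ref{lem:var} finishes the proof.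
\end{proof}

Part (i) says nothing when $m=o(n)$, since $f(x)\to0$ as $x\to0$. In that range we compare directly: competition has size about $zn^{-3}$, and every other effect, including the error made in counting paths, is at most a constant times $z^3n^{-3}$.

\begin{proof}[Proof of Theorem~\ref{thm:asym}(ii)]
Let $n\ge3$ and $1\le m\le n/4$, so $z=\frac m{n-1}\le\frac12$. The letter $C$ denotes absolute constants, possibly different at each occurrence. Let $X$ be the number of present paths from $a$ to $s$. Then $\mathbb E_mX=\sum_{k\ge1}(n-2)_{k-1}\pi_k$ and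
\[
\frac zn=\pi_1\le\mathbb E_mX\le\frac1n\sum_{k\ge1}z^k\le\frac{2z}n .
\]

\emph{Lower bound for $h(m)^2$.} The difference $X-1_A$ vanishes unless $X\ge2$, and in that case every present path $P$ from $a$ to $s$ has an ear by Lemma~\ref{lem:ear}(i). So $X-1_A$ is at most the number of present pairs ($P$, ear on $P$), whose lengths $k,l$ satisfy $k+l\ge3$ by Lemma~\ref{lem:ear}(ii). Hence $0\le\mathbb E_mX-h(m)\le n^{-2}\sum_{k+l\ge3}(k+1)^2z^{k+l}\le Cz^3n^{-2}$, and
\[
h(m)^2\ge(\mathbb E_mX)^2-2\,\mathbb E_mX\cdot Cz^3n^{-2}\ge(\mathbb E_mX)^2-Cz^4n^{-3}.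
\]

\emph{Upper bound for $J(m)$.} On $A\cap B$ either $\mathcal O$ holds or a disjoint pair is present. The number of disjoint pairs with lengths $k,l$ is $(n-3)_{k+l-2}\le(n-2)_{k-1}(n-2)_{l-1}$. For $k+l>m$ we have $\pi_{k+l}=0$, and for $k+l\le m$,
\begin{equation}\label{eq:ratio}
\frac{\pi_{k+l}}{\pi_k\pi_l}=\prod_{i=0}^{k-1}\frac{1-\frac l{m-i}}{1-\frac l{N-i}}\le\frac{1-l/m}{1-l/N}\le\frac{1-1/m}{1-1/N}\le1-\frac1{2m}.
\end{equation}
For the first inequality, each factor lies in $[0,1]$ because $m\le N$, and we keep the factor $i=0$. For the second, $\frac{m-l}{N-l}$ is nonincreasing in $l$. For the third, $N\ge2m$ gives $(1-\frac1{2m})(1-\frac1N)\ge(1-\frac1{2m})^2\ge1-\frac1m$. With Lemma~\ref{lem:overlap},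
\[
J(m)\le\Big(1-\frac1{2m}\Big)(\mathbb E_mX)^2+Cz^3n^{-3}.
\]

Subtracting, and using $\mathbb E_mX\ge z/n$ and $m\le zn$,
\[
\operatorname{Cov}_m\le-\frac1{2zn}\cdot\frac{z^2}{n^2}+Cz^3n^{-3}=-\frac z{n^3}\Big(\frac12-Cz^2\Big).
\]
This is negative when $z$ is below an absolute constant, and $z\le\frac32\varepsilon_0$ for $m\le\varepsilon_0n$.
\end{proof}

\section{A fixed number of edges: the dense range}\label{sec:fixeddense}

By Lemma~\ref{lem:dense}, only the events $A_i$ and $E_i$ matter, and each of them forbids $\ell=O(n)$ arcs on distinct pairs. In $\vec G(n,m)$ such an event does not have probability asymptotic to $q_n^\ell$. Forbidding $\ell$ arcs lowers the expected number of edges by order $\ell$, which is comparable to the standard deviation of $M$, so conditioning on $M=m$ changes the probability by a constant factor. A local limit theorem computes this factor.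

\begin{lemma}\label{lem:llt}
For each $n$ let $X_n$ be a sum of independent Bernoulli variables, with mean $\mu_n$ and variance $v_n\to\infty$. Then
\[
\sup_{k\in\mathbb Z}\Big|\sqrt{2\pi v_n}\;\mathbb P(X_n=k)-e^{-(k-\mu_n)^2/(2v_n)}\Big|\to0 .
\]
\end{lemma}

\begin{proof}
We drop the index $n$. The characteristic function $\varphi$ of a Bernoulli$(r)$ variable has $|\varphi(t)|^2=1-2r(1-r)(1-\cos t)$, so $|\varphi_X(t)|\le e^{-v(1-\cos t)}\le e^{-2vt^2/\pi^2}$ for $|t|\le\pi$. Put $\chi(u)=e^{-iu\mu/\sqrt v}\varphi_X(u/\sqrt v)$ for $|u|\le\pi\sqrt v$ and $\chi(u)=0$ otherwise. The summands are bounded and $v\to\infty$, so Lindeberg's central limit theorem gives $\chi(u)\to e^{-u^2/2}$ for each $u$; also $|\chi(u)|\le e^{-2u^2/\pi^2}$. With $\xi=(k-\mu)/\sqrt v$, Fourier inversion gives $\sqrt v\,\mathbb P(X=k)=\frac1{2\pi}\int e^{-iu\xi}\chi(u)\,du$, while $\frac1{\sqrt{2\pi}}e^{-\xi^2/2}=\frac1{2\pi}\int e^{-iu\xi}e^{-u^2/2}du$. The difference is at most $\frac1{2\pi}\int|\chi(u)-e^{-u^2/2}|\,du$, which does not depend on $k$ and tends to $0$ by dominated convergence.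
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:asym}(iii)]
Let $p_n=m/N\to p$, so $q_n=1-p_n/2$, and let $M\sim\operatorname{Bin}(N,p_n)$, with mean $m$ and variance asymptotic to $Np(1-p)$. This is where $0<p<1$ is used. By Lemma~\ref{lem:llt}, $\mathbb P(M=m)\sim(2\pi Np(1-p))^{-1/2}$, so there is a constant $C$ with
\begin{equation}\label{eq:transfer}
\mathbb P_m(E)=\mathbb P_{(p_n)}(E\mid M=m)\le Cn\,\mathbb P_{(p_n)}(E)\qquad\text{for every event }E .
\end{equation}
The factor $n$ is harmless for the error terms of Lemma~\ref{lem:dense}, which holds uniformly for $p_n$ near $p$. Let $\rho_\ell$ be the probability in $\vec G(n,m)$ that $\ell$ given arcs on distinct pairs are all absent. Then \eqref{eq:transfer} gives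
\[
\mathbb P_m(\bar A\cap\bar B)=3\rho_{2n-3}+o(q_n^{2n}),\qquad\mathbb P_m(\bar A)=\mathbb P_m(\bar B)=2\rho_{n-1}+O(n^3q_n^{2n}).
\]

In $\vec G(n,p_n)$, given that a specified arc is absent, its pair carries the reverse arc with probability $\tilde p=\frac{p_n/2}{q_n}$. Hence
\[
\rho_\ell=q_n^\ell\;\frac{\mathbb P\big(\operatorname{Bin}(\ell,\tilde p)+\operatorname{Bin}(N-\ell,p_n)=m\big)}{\mathbb P(M=m)}
\]
with independent binomials. The sum in the numerator has mean $m-\ell(p_n-\tilde p)$, where $p_n-\tilde p=\frac{p_n(1-p_n)}{2q_n}$, and for $\ell=O(n)$ its variance is asymptotic to $Np(1-p)$. The exponent in Lemma~\ref{lem:llt} then stays bounded, so the additive error there is a relative error $o(1)$, and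
\[
\rho_\ell=(1+o(1))\,q_n^\ell\exp\Big(-\frac{\ell^2}N\cdot\frac{p(1-p)}{8q^2}\Big)=(1+o(1))\,q_n^\ell\exp\Big(-\frac{\ell^2}{4N}\,\kappa(p)\Big).
\]
Since $(n-1)^2/N\to2$ and $(2n-3)^2/N\to8$, we get $\rho_{n-1}\sim q_n^{n-1}e^{-\kappa/2}$ and $\rho_{2n-3}\sim q_n^{2n-3}e^{-2\kappa}$ with $\kappa=\kappa(p)$. The cross term in $\mathbb P_m(\bar A)^2$ is $O(n^3q_n^{3n})$, so
\[
\operatorname{Cov}_m=3\rho_{2n-3}-4\rho_{n-1}^2+o(q_n^{2n})=q_n^{2n-2}\Big(\frac3qe^{-2\kappa}-4e^{-\kappa}+o(1)\Big).\qedhere
\]
\end{proof}

The penalty is quadratic in $\ell$, so it hits the joint event twice as hard in the exponent as the product of the two single events. This is competition again, now for non-edges.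

\section{Location of the sign changes}\label{sec:roots}

\begin{proof}[Proof of Corollary~\ref{cor:signs}]
\emph{The zero of $f$.} Multiplying by $(1-x)^5/x$ and using $1-(1-x)^2=x(2-x)$,
\[
f(x)=\frac{x\,g_0(x)}{(1-x)^5},\qquad g_0(x)=x^2+x-1-u(x),\qquad u(x)=x^2(2-x)(1-x)^3 .
\]
On $[0,1]$ we have $u'(x)=(4x-3x^2)(1-x)^3-3x^2(2-x)(1-x)^2\le4x(1-x)^3\le4\cdot\frac{27}{256}<1$, the maximum of $x(1-x)^3$ being attained at $x=\frac14$. Thus $g_0'=2x+1-u'>0$. As $g_0(0)=-1$ and $g_0(1)=1$, the function $f$ has one zero $x_*$ in $(0,1)$, is negative before it and positive after it; numerically $x_*\approx0.630$.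

\emph{The root $p_c$.} Put $\tau=1/q$, which increases from $1$ to $2$ as $p$ increases from $0$ to $1$. From $p=2(1-q)$ and $1-p=2q-1$ we get $\kappa=(\tau-1)(2-\tau)$, so
\[
\ln\Big(\frac3{4q}e^{-\kappa}\Big)=\ln\frac34+\ln\tau+2-3\tau+\tau^2 .
\]
The derivative in $\tau$ is $\frac{(2\tau-1)(\tau-1)}\tau>0$ on $(1,2)$, and the limits at $\tau=1,2$ are $\ln\frac34<0$ and $\ln\frac32>0$. So there is one root $p_c$, and the limit in Theorem~\ref{thm:asym}(iii) is negative for $p<p_c$ and positive for $p>p_c$; numerically $p_c\approx0.7993$.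

\emph{The signs.} Suppose one of the four statements fails for infinitely many $n$, at $m=m_n$. By Theorem~\ref{thm:asym}(ii) we have $m_n>\varepsilon_0n$ in the first statement, and by Proposition~\ref{prop:dense} with $p=1$ we have $m_n\ne N$ for large $n$ in the fourth. Along a subsequence, $m_n/n$ converges to a point of $[\varepsilon_0,x_*-\varepsilon]$ or $[x_*+\varepsilon,1-\varepsilon]$, or $m_n/N$ converges to a point of $[\varepsilon,p_c-\varepsilon]$ or $[p_c+\varepsilon,1-\varepsilon]$. At that point the limit in Theorem~\ref{thm:asym}(i) or (iii) has the asserted strict sign, a contradiction.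
\end{proof}

\begin{remark}
The two models have different dense thresholds. For $\frac12<p<p_c$, Proposition~\ref{prop:dense} gives $\operatorname{Cov}_{(p)}>0$ for large $n$, while $\operatorname{Cov}_m<0$ for $m\sim pN$ by Corollary~\ref{cor:signs}.
\end{remark}

\begin{thebibliography}{1}
\bibitem{AJL}
Sven Erick Alm, Svante Janson and Svante Linusson,
\emph{Correlations for paths in random orientations of $G(n,p)$ and $G(n,m)$},
arXiv:0906.0720 (2009).
\end{thebibliography}
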